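# Coclosed $\mathrm G_2$-structures from which the Laplacian coflow cannot start

## 1. $\mathrm G_2$-structures, dual four-forms and the Laplacian coflow

Throughout, $M$ is a closed $7$-manifold with a fixed orientation, and all objects are smooth. We write $X\lrcorner\alpha$ for contraction, and $X^\flat$, $\xi^\sharp$ for metric duals.

On $\mathbb R^7=\mathbb R\oplus\mathbb C^3$ use coordinates $r$ and $z_j=x_j+iy_j$, and put
$$\omega=\sum_{j=1}^3dx_j\wedge dy_j,\qquad \Omega=dz_1\wedge dz_2\wedge dz_3,\qquad \varphi_{\mathrm{std}}=dr\wedge\omega+\mathrm{Re}\,\Omega .$$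

**Definition 1 ($\mathrm G_2$-structure).** A $\mathrm G_2$-structure on $M$ is a $3$-form $\varphi$ such that at each $x\in M$ some linear isomorphism $T_xM\to\mathbb R^7$ pulls $\varphi_{\mathrm{std}}$ back to $\varphi_x$.

The stabilizer of $\varphi_{\mathrm{std}}$ in $GL(7)$ is the $14$-dimensional group $\mathrm G_2\subset SO(7)$. So the Euclidean metric and the orientation $dr\wedge\omega^3/6$, pulled back by such an isomorphism, do not depend on the choice of isomorphism. Hence $\varphi$ determines a metric $g_\varphi$, an orientation and a Hodge star $*_\varphi$. Since $49-14=35=\dim\Lambda^3(\mathbb R^7)^*$, these forms make up an open set.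

*Example.* For $G>0$ and $\theta\in\mathbb R$, the form $G\,dr\wedge\omega+\mathrm{Re}(e^{i\theta}\Omega)$ is the pull-back of $\varphi_{\mathrm{std}}$ by $(r,z_1,z_2,z_3)\mapsto(Gr,e^{i\theta}z_1,z_2,z_3)$. Its metric is $G^2dr^2+\sum|dz_j|^2$, and its orientation is the standard one.

**Definition 2 (dual $4$-form).** The dual $4$-form of $\varphi$ is $\psi=*_\varphi\varphi$.

The form $-\varphi$ has the same metric and the opposite orientation, so it has the same dual $4$-form. This is why the orientation is fixed once and for all. Let $\Lambda^4_+\subset\Lambda^4T^*M$ be the open bundle of $4$-forms dual to $\mathrm G_2$-structures that induce the given orientation. Each fiber is a single $GL_+(7)$-orbit. The stabilizer of $\psi$ in $GL_+(7)$ is the stabilizer $\mathrm G_2$ of $\varphi$. Therefore $\psi\mapsto\varphi$ is a well-defined smooth $GL_+(7)$-equivariant fiber map $\Phi:\Lambda^4_+\to\Lambda^3$, and $\psi$ determines $g_\psi:=g_\varphi$ and $*_\psi:=*_\varphi$.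

*Example.* For the model, $*(dr\wedge\omega)=\frac12\omega^2$, because $*(dr\wedge dx_1\wedge dy_1)=dx_2\wedge dy_2\wedge dx_3\wedge dy_3$ and cyclically. Also $*\mathrm{Re}\,\Omega=-dr\wedge\mathrm{Im}\,\Omega$. To see this, note that $\mathrm{vol}=dr\,dx_1dy_1dx_2dy_2dx_3dy_3=-dr\,dx_1dx_2dx_3\,dy_1dy_2dy_3$, so $*(dx_1dx_2dx_3)=dr\,dy_1dy_2dy_3$. This matches the term $-dy_1dy_2dy_3$ of $\mathrm{Im}\,\Omega$. The other terms follow by rotating two of the planes $(x_j,y_j)$ by a quarter turn. So the dual of $\varphi_{\mathrm{std}}$ is $\frac12\omega^2-dr\wedge\mathrm{Im}\,\Omega$. Pulling back, the dual of $G\,dr\wedge\omega+\mathrm{Re}(e^{i\theta}\Omega)$ is $\frac12\omega^2-G\,dr\wedge\mathrm{Im}(e^{i\theta}\Omega)$.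

**Definition 3 (coclosed).** $\varphi$ is coclosed if $d\psi=0$.

*Example.* Let $T^7=S^1\times T^6$ with $S^1=\mathbb R/\mathbb Z\ni r$ and $T^6=\mathbb C^3/\mathbb Z[i]^3$, oriented by $dr\wedge\omega^3/6$. For $f:S^1\to\mathbb C^*$ put
$$\psi_f:=\tfrac12\omega^2-dr\wedge\mathrm{Im}(f\Omega).\tag{1}$$
Writing $f=Ge^{i\theta}$ locally, with $G=|f|$, the previous example shows that $\psi_f$ is a section of $\Lambda^4_+$ with
$$\varphi=G\,dr\wedge\omega+\mathrm{Re}(e^{i\theta}\Omega).\tag{2}$$
It is closed, since $f$ depends on $r$ only. So every such $f$ gives a coclosed $\mathrm G_2$-structure.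

**Definition 4 (Laplacian coflow).** The Laplacian coflow is
$$\frac{\partial\psi_t}{\partial t}=\Delta_{\psi_t}\psi_t=(dd^{*_t}+d^{*_t}d)\psi_t,$$
for dual $4$-forms $\psi_t$ of $\mathrm G_2$-structures $\varphi_t$. Here $d^{*_t}$ and the Hodge Laplacian are those of $g_{\varphi_t}$.

The flow was introduced by Karigiannis, McKay and Tsui, who wrote it with an additional minus sign on the right. The plus sign used here is consistent with the Laplacian flow and with Grigorian's modified Laplacian coflow. On $4$-forms in dimension $7$ we have $d^*=*d*$, and $*\psi=\varphi$, so for closed $\psi$ the flow reads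
$$\partial_t\psi=F(\psi):=dE(\psi),\qquad E(\psi):=*_\psi\,d\,\Phi(\psi).\tag{3}$$
We use (3) to define $F$ on all sections of $\Lambda^4_+$. Both $E$ and $F$ commute with pull-back by orientation-preserving diffeomorphisms. A *solution* means a family that is smooth up to $t=0$, with values in $\Lambda^4_+$, with each $\psi_t$ closed.

*Example.* If $d\varphi_0=0$ and $d\psi_0=0$, then $F(\psi_0)=0$ and $\psi_t=\psi_0$ is a solution. For instance, take $\psi_f$ with $f$ constant.

**Definition 5 (principal symbol).** The principal symbol $\sigma_A(\xi)$ of a differential operator $A$ is its top-order part with $\partial_a$ replaced by $i\xi_a$.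

*Example.* $\sigma_d(\xi)=i\xi\wedge$, $\sigma_{d^*}(\xi)=-i\xi^\sharp\lrcorner$, and $\sigma_{-\nabla^*\nabla}(\xi)=-|\xi|^2$. A symbol $-|\xi|^2$ means heat equation: $\partial_tu=u_{rr}$ has solutions $e^{-4\pi^2k^2t}\cos(2\pi kr)$. A symbol $+|\xi|^2$ means backward heat equation: $\partial_tu=-u_{rr}$ has solutions $e^{+4\pi^2k^2t}\cos(2\pi kr)$.

**Definition 6 (meagre, residual).** A subset of a topological space is meagre if it is a countable union of sets whose closures have empty interior. Its complement is then called residual. In a Baire space, residual sets are dense; completely metrizable spaces are Baire.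

*Example.* $\mathbb Q$ is meagre in $\mathbb R$.

**Definition 7 (backward curve shortening flow).** For an immersed curve $\gamma$ in $\mathbb C$ let $\partial_s=|\gamma'|^{-1}\partial_r$, $\nu=i\gamma_s$, and let $\kappa$ be the curvature, so that $\kappa=\theta_s$ if $\gamma_s=e^{i\theta}$. The backward curve shortening flow is $\partial_t\gamma=-\kappa\nu$.

*Example.* A counterclockwise circle of radius $\rho$ has $\kappa=1/\rho$, and $\nu$ is the inward normal. So it expands with $\dot\rho=1/\rho$, that is, $\rho^2=\rho_0^2+2t$.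

## 2. Short-time existence for coclosed data, and four theorems

A modified version of the coflow, due to Grigorian, has guaranteed short-time existence. For the unmodified flow the following question is taken from Jason Lotay, Henrique N. Sá Earp and Julieth Saavedra, "Flows of $\mathrm G_2$-structures on contact Calabi–Yau $7$-manifolds", arXiv:2111.01841 (2021).

*Is it true that for every closed $M^7$ with a fixed orientation and every coclosed $\mathrm G_2$-structure $\varphi_0$ inducing it, there are $\varepsilon>0$ and a smooth family of closed $4$-forms $\psi_t$, $t\in[0,\varepsilon)$, such that each $\psi_t$ is dual to a $\mathrm G_2$-structure inducing the fixed orientation, $\psi_t$ solves the Laplacian coflow, and $\psi_0=*_{\varphi_0}\varphi_0$?*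

The answer is no, by Theorem A.

**Theorem A.** Let $\theta_0:S^1\to\mathbb R$ be smooth but not real-analytic, for instance nonconstant and vanishing on a nonempty open interval. Then $\psi_0=\psi_{e^{i\theta_0}}$ is the dual $4$-form of a coclosed $\mathrm G_2$-structure on $T^7$ inducing the given orientation, and for no $\varepsilon>0$ is there a solution of the Laplacian coflow on $[0,\varepsilon)$ with initial value $\psi_0$.

**Theorem B (uniqueness).** On any closed oriented $M^7$, two solutions on $[0,\varepsilon)$ with the same initial value coincide.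

**Theorem C (generic non-existence).** Let $c\in H^4(M;\mathbb R)$ and $\mathcal Z_c=\{\psi\in\Gamma(\Lambda^4_+):d\psi=0,\ [\psi]=c\}\neq\emptyset$, with the $C^\infty$ topology. The set of $\psi_0\in\mathcal Z_c$ for which a solution exists on some $[0,\varepsilon)$ is meagre in $\mathcal Z_c$. So its complement is residual and dense.

**Theorem D (classification in the $T^7$ family).** For smooth $f_0:S^1\to\mathbb C^*$, a solution from $\psi_{f_0}$ exists for a short time if and only if a curve $\gamma_0:\mathbb R\to\mathbb C$ with $\gamma_0'=f_0$ is the initial slice of a smooth backward curve shortening flow $\partial_t\gamma=-\kappa\nu$, $t\in[0,\varepsilon)$, with $\gamma_t(r+1)-\gamma_t(r)$ independent of $r$ and $t$.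

Theorem A will use Theorem B. Theorem C does not use Theorem A, and it answers the question again, for instance on $T^7$.

## 3. The flow on $S^1\times T^6$ by hand

We compute the flow on the forms $\psi_f$ of (1), now with $f=f(r,t)=Ge^{i\theta}$. Write $\Omega_\theta=e^{i\theta}\Omega$, $'=\partial_r$, and
$$\kappa:=\theta'/G,$$
which is globally defined on $S^1$, since $\theta$ is defined up to $2\pi\mathbb Z$. From (2), and since $G$ depends only on $r$ (and $t$),
$$d\varphi=\mathrm{Re}(i\theta'dr\wedge\Omega_\theta)=-\theta'\,dr\wedge\mathrm{Im}\,\Omega_\theta .$$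
By the examples in Section 1, $*\mathrm{Re}\,\Omega_\theta=-G\,dr\wedge\mathrm{Im}\,\Omega_\theta$. So $d\varphi=\kappa*\mathrm{Re}\,\Omega_\theta$ and $*d\varphi=\kappa\,\mathrm{Re}\,\Omega_\theta$. Using $\mathrm{Re}\,z=\mathrm{Im}(iz)$,
$$F(\psi_f)=d*d\varphi=dr\wedge\mathrm{Re}\big(\partial_r(\kappa e^{i\theta})\Omega\big)=dr\wedge\mathrm{Im}\big(\partial_r(i\kappa e^{i\theta})\Omega\big).$$
Since $\partial_t\psi_f=-dr\wedge\mathrm{Im}(f_t\Omega)$, the flow for $\psi_{f_t}$ is equivalent to
$$\partial_tf=-\partial_r(i\kappa e^{i\theta}).\tag{4}$$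
The right side is $(\kappa\theta'-i\kappa')e^{i\theta}$ and the left side is $(G_t+iG\theta_t)e^{i\theta}$. So (4) says
$$G_t=\kappa^2G,\qquad \theta_t=-\frac1G\Big(\frac{\theta'}{G}\Big)'.\tag{5}$$
With $\partial_s=G^{-1}\partial_r$ we get $[\partial_t,\partial_s]=-G^{-2}G_t\partial_r=-\kappa^2\partial_s$, $\kappa=\theta_s$ and $\theta_t=-\kappa_s$. Hence $\kappa_t=\partial_s\theta_t-\kappa^2\theta_s$, that is,
$$\kappa_t=-\kappa_{ss}-\kappa^3,\qquad[\partial_t,\partial_s]=-\kappa^2\partial_s.\tag{6}$$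

*Two solutions.* If $f$ is constant, then $\kappa=0$ and nothing moves. If $f_0=G_0e^{2\pi ir}$ with $G_0>0$ constant, try $f=G(t)e^{2\pi ir}$. Then $\kappa=2\pi/G$, the second equation of (5) holds with $\theta_t=0$, and the first is $(G^2)_t=8\pi^2$. So
$$f_t=\sqrt{G_0^2+8\pi^2t}\;e^{2\pi ir}\tag{7}$$
is a solution for all $t\ge0$. It corresponds to the expanding circle of Section 1, with $G=2\pi\rho$. So solutions can exist for nontrivial data.

*The short argument, and where it stops.* The equation for $\theta$ in (5) is a backward heat equation. It is tempting to take $f_0=e^{i\theta_0}$ with $\theta_0$ smooth and not analytic, to observe that a backward heat equation cannot be solved from such data, and to stop. That argument concerns only solutions of the form $\psi_{f_t}$, whereas the question allows any closed $\psi_t$ on $T^7$ starting at $\psi_{f_0}$. The form $\psi_{f_0}$ is invariant under the translations of $T^6$, but symmetric initial data do not by themselves force a symmetric solution.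 The usual reasoning is this: if $h^*\psi_0=\psi_0$, then $h^*\psi_t$ is a second solution with the same initial value, so it equals $\psi_t$. This uses uniqueness. We therefore need a uniqueness theorem for a flow that has no existence theory. Sections 4–8 supply it.

## 4. The derivative of $\psi\mapsto\varphi$

This section is linear algebra at one point. We need the linearization of $\Phi$, and then the effect of $d*d$ on it in a given covector direction.

**Step 1. Computing $J:=d\Phi_\psi$.** The purpose is to find $J$ from equivariance alone. For $a\in\mathfrak{gl}(7)$ let $a_*\alpha=\frac{d}{ds}\big|_0\exp(sa)^*\alpha$. For $a=\eta\otimes X$, i.e. $a(v)=\eta(v)X$, this is $a_*\alpha=\eta\wedge(X\lrcorner\alpha)$. Differentiating $\Phi(\exp(sa)^*\psi)=\exp(sa)^*\varphi$ gives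
$$J(a_*\psi)=a_*\varphi.\tag{8}$$
If $a$ is symmetric, diagonalize it in an oriented orthonormal frame with eigenvalues $a_i$. Then $a_*e^I=(\sum_{i\in I}a_i)e^I$, and $*e^I=\pm e^{I^c}$, so $a_**=*(\mathrm{tr}\,a-a_*)$. If $a$ is skew, then $\exp(sa)\in SO(7)$, and $a_*$ commutes with $*$. Therefore

- $\mathrm{Id}_*\varphi=3\varphi$ and $\mathrm{Id}_*\psi=4\psi$;
- $a_*\psi=-*a_*\varphi$ for $a$ symmetric and trace-free ($a\in S^2_0$);
- $a_*\psi=*a_*\varphi$ for $a$ skew.

Recall the standard orthogonal splitting $\Lambda^3=\Lambda^3_1\oplus\Lambda^3_7\oplus\Lambda^3_{27}$, whose pieces are $\mathbb R\varphi$, $\{a_*\varphi:a\in\mathfrak{so}(7)\}=\{X\lrcorner\psi\}$ and $\{a_*\varphi:a\in S^2_0\}$. Put $\Lambda^4_k=*\Lambda^3_k$; then $\Lambda^4_1=\mathbb R\psi$ and $\Lambda^4_7=\{X^\flat\wedge\varphi\}$. Applying (8) to the three cases,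
$$J\chi=*\big(\tfrac34\chi_1+\chi_7-\chi_{27}\big).\tag{9}$$
The two different signs in (9) are the source of everything that follows.

**Step 2. A normal form adapted to a covector.** The purpose is to see $\xi\wedge\Lambda^3$ explicitly. Let $|\xi|=1$ and $W=\xi^\perp$. Since $\mathrm G_2$ acts transitively on $S^6$, in an adapted frame
$$\varphi=\xi\wedge\omega+\mathrm{Re}\,\Omega,\qquad\psi=\tfrac12\omega^2-\xi\wedge\mathrm{Im}\,\Omega,$$
with $(\omega,\Omega)$ the standard $SU(3)$-structure on $W$. Reading off components, $|\mathrm{Re}\,\Omega|^2=|\mathrm{Im}\,\Omega|^2=4$ and $|Y\wedge\omega|^2=2|Y|^2$ for $Y\in W^*$. Since $\xi\wedge\varphi=\xi\wedge\mathrm{Re}\,\Omega$, scaling gives $|\xi\wedge\varphi|^2=4|\xi|^2$ for every $\xi$. There is an orthogonal splitting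
$$\Lambda^3W^*=\mathbb R\,\mathrm{Re}\,\Omega\oplus\mathbb R\,\mathrm{Im}\,\Omega\oplus\{Y\wedge\omega\}\oplus\Lambda_{12},$$
where $\Lambda_{12}$ is defined as the orthogonal complement of the first three. (Those are mutually orthogonal: the first two visibly, and $Y\wedge\omega$ has type $(2,1)+(1,2)$. The dimensions are $20=1+1+6+12$.) Moreover $\xi\wedge\Lambda^3T^*=\xi\wedge\Lambda^3W^*$, which is isometric to $\Lambda^3W^*$.

Let $\iota X:=X\lrcorner\psi$, with adjoint $\iota^*:\Lambda^3\to T$. Write $X=X_\xi\xi^\sharp+X_0$ with $X_0\in W$. Since $X_0\lrcorner\frac12\omega^2=(X_0\lrcorner\omega)\wedge\omega$, and $X_0\lrcorner(\xi\wedge\mathrm{Im}\,\Omega)$ is divisible by $\xi$,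
$$\xi\wedge\iota X=\xi\wedge\zeta_X,\qquad\zeta_X:=-X_\xi\,\mathrm{Im}\,\Omega+(X_0\lrcorner\omega)\wedge\omega .\tag{10}$$
The $\zeta_X$ fill out $\mathbb R\,\mathrm{Im}\,\Omega\oplus\{Y\wedge\omega\}$, and $X\mapsto\zeta_X$ is injective, so $\iota$ is injective. For $\zeta\in\Lambda^3W^*$ we have $\langle\iota X,\zeta\rangle=\langle\zeta_X,\zeta\rangle$, because $\iota X-\zeta_X$ is divisible by $\xi$. Hence
$$\iota^*\mathrm{Im}\,\Omega=-4\xi^\sharp,\quad\iota^*\big((X_0\lrcorner\omega)\wedge\omega\big)=2X_0,\quad\iota^*\mathrm{Re}\,\Omega=0,\quad\iota^*\Lambda_{12}=0,\tag{11}$$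
and also $\langle\xi\wedge\zeta,\psi\rangle=-\langle\zeta,\mathrm{Im}\,\Omega\rangle$.

**Step 3. The map $A_\xi$.** The purpose is to diagonalize what will be the symbol of the linearized flow. For $\zeta\in\Lambda^3W^*$ put
$$A_\xi\zeta:=-*\big(\xi\wedge J(\xi\wedge\zeta)\big)\in\Lambda^3W^*.$$
With $\chi=\xi\wedge\zeta$ and $\chi'=\xi\wedge\zeta'$,
$$\langle A_\xi\zeta,\zeta'\rangle\,\mathrm{vol}=-\zeta'\wedge\xi\wedge J\chi=\chi'\wedge J\chi=\langle\chi',\tfrac34\chi_1+\chi_7-\chi_{27}\rangle\,\mathrm{vol}.$$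

- $A_\xi\zeta_X=0$. Indeed $\xi\wedge\zeta_X=\xi\wedge\iota X=a_*\psi$ for $a=\xi\otimes X$, so by (8) $J(\xi\wedge\zeta_X)=\xi\wedge(X\lrcorner\varphi)$, which is killed by $\xi\wedge$.
- $A_\xi\mathrm{Re}\,\Omega=\mathrm{Re}\,\Omega$, because $\xi\wedge\mathrm{Re}\,\Omega=\xi\wedge\varphi\in\Lambda^4_7$.
- $A_\xi\zeta=-\zeta$ for $\zeta\in\Lambda_{12}$. Indeed $\xi\wedge\zeta$ is orthogonal to $\psi$, to $\xi\wedge\varphi$, and to $Y\wedge\varphi=-\xi\wedge Y\wedge\omega+Y\wedge\mathrm{Re}\,\Omega$ for $Y\in W^*$. So $\xi\wedge\zeta\in\Lambda^4_{27}$.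

*Example: three kinds of modes on the flat torus.* Linearize (3) at the constant form $\psi_1$ on $T^7$: the result is $\partial_t\chi=d*dJ\chi$. For a constant $3$-form $\zeta$ on $\mathbb R^6$, the form $\chi=\cos(2\pi kr)\,dr\wedge\zeta$ is closed. Then $dJ\chi=-2\pi k\sin(2\pi kr)\,dr\wedge J(dr\wedge\zeta)$, so $*dJ\chi=2\pi k\sin(2\pi kr)A_{dr}\zeta$, and
$$d*dJ\chi=4\pi^2k^2\cos(2\pi kr)\,dr\wedge A_{dr}\zeta .$$
The mode grows like $e^{4\pi^2k^2t}$ for $\zeta=\mathrm{Re}\,\Omega$, decays like $e^{-4\pi^2k^2t}$ for $\zeta\in\Lambda_{12}$, and is stationary for $\zeta=\zeta_X$. Reversing the sign of the flow exchanges the first two kinds, so neither sign removes the difficulty.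

## 5. Logarithmic convexity, and what stands in its way

The first thing to try for uniqueness is an energy estimate for the difference of two solutions. It would require a bound $(P\chi,\chi)\le C\|\chi\|^2$ for the linearization $P$, and the modes $\zeta=\mathrm{Re}\,\Omega$ of the flat example violate it as $k\to\infty$. The modes in $\Lambda_{12}$ violate the reverse bound.

There is a classical argument that ignores the sign of the operator. Let $S$ be a symmetric matrix and $u'=Su$. Where $u\ne0$, put $N=(Su,u)/\|u\|^2$. Then $(\|u\|^2)'=2N\|u\|^2$ and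
$$N'=\frac{2\|Su\|^2}{\|u\|^2}-2N^2=\frac{2\|Su-Nu\|^2}{\|u\|^2}\ge0 .$$
So if $u(t_1)\neq0$, then $N\le N(t_1)$ at earlier times, and $\|u(t)\|^2\ge\|u(t_1)\|^2e^{-2N(t_1)(t_1-t)}$. Hence $u$ cannot have vanished earlier, and no bound on $S$ was used. The same monotonicity says that once $N$ is large it stays large, so $u$ grows fast. The first consequence will give Theorem B, the second Theorem C.

To use it we need an operator that is elliptic and symmetric up to harmless terms. Three things stand in the way. The linearization has neutral directions $\xi\wedge\zeta_X$, coming from diffeomorphisms. Its symbol is understood only on $\xi\wedge\Lambda^3$, i.e. on closed forms. And the nonlinear remainder contains second derivatives of the difference. Section 6 deals with these in turn.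

## 6. Linear gauge fixing and the equation for the difference

Fix a smooth solution $\psi=\psi_t$ on $[0,T]$, with $g=g_t$, $\varphi=\varphi_t$. All operators below have coefficients smooth in $t\in[0,T]$. Sobolev norms refer to a fixed background metric $\bar g$, with Levi-Civita connection $\bar\nabla$.

**Step 1. The symbol of the linearization.** The purpose is to connect $P$, the linearization of $F$ at $\psi$, with $A_\xi$. Since $E(\psi)=*_\psi d\Phi(\psi)$, we have $P\chi=d(*dJ\chi+B\chi)$ with $B$ a bundle map. So for $|\xi|=1$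
$$\sigma_P(\xi)(\xi\wedge\zeta)=-\xi\wedge*\big(\xi\wedge J(\xi\wedge\zeta)\big)=\xi\wedge A_\xi\zeta .$$
Differentiating $F(h_s^*\psi)=h_s^*F(\psi)$ along the flow $h_s$ of a vector field $X$,
$$P(L_X\psi)=L_XF(\psi).\tag{12}$$

**Step 2. A vector field that detects the neutral directions.** Since $\psi$ is closed, $L_X\psi=d(\iota X)$, whose symbol sends $X$ to $i\xi\wedge\zeta_X$. We look for a first-order operator $V$ from $4$-forms to vector fields whose symbol recovers $X$ from $\xi\wedge\zeta_X$ and ignores $\mathrm{Re}\,\Omega$ and $\Lambda_{12}$. The operator $-\frac12\iota^*d^*$ is right on $X_0$ and twice too large on $X_\xi$, by (11), and the scalar $\langle\chi,\psi\rangle$ corrects this. Put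
$$V(\chi):=-\tfrac12\iota^*d^*\chi-\tfrac14\nabla\langle\chi,\psi\rangle .$$
For $|\xi|=1$ and $\zeta\in\Lambda^3W^*$, $\sigma_V(\xi)(\xi\wedge\zeta)=i\big(\frac12\iota^*\zeta-\frac14\langle\xi\wedge\zeta,\psi\rangle\xi^\sharp\big)$. By (11), $\iota^*\zeta_X=4X_\xi\xi^\sharp+2X_0$ and $\langle\xi\wedge\zeta_X,\psi\rangle=4X_\xi$. So
$$\sigma_V(\xi)(\xi\wedge\zeta_X)=i(2X_\xi\xi^\sharp+X_0-X_\xi\xi^\sharp)=iX,\qquad\sigma_V(\xi)(\xi\wedge\zeta)=0\ \text{ for }\zeta\in\mathbb R\,\mathrm{Re}\,\Omega\oplus\Lambda_{12}.$$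
Two consequences:

- $X\mapsto V(L_X\psi)$ has symbol $-|\xi|^2\mathrm{Id}$, so it equals $-\nabla^*\nabla X+(\text{first order})$;
- $\chi\mapsto L_{V(\chi)}\psi$ has symbol $-|\xi|^2$ on $\xi\wedge\zeta_X$ and $0$ on $\xi\wedge(\mathbb R\,\mathrm{Re}\,\Omega\oplus\Lambda_{12})$.

Let $\mathcal L\chi:=P\chi+L_{V(\chi)}\psi$. Combining with Step 3 of Section 4, on $\xi\wedge\Lambda^3$
$$\sigma_{\mathcal L}(\xi)=+|\xi|^2\ \text{ on }\ \xi\wedge\varphi,\qquad\sigma_{\mathcal L}(\xi)=-|\xi|^2\ \text{ on }\ (\xi\wedge\varphi)^\perp\cap(\xi\wedge\Lambda^3).$$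
The neutral directions have disappeared, and what remains is invertible but of mixed sign.

**Step 3. A self-adjoint operator with the same symbol.** The purpose is to exhibit the symmetric operator needed for logarithmic convexity. For functions $h$ let $\mathcal Th:=dh\wedge\varphi$, and on $\Omega^4(M)$ put
$$S_0:=-\Delta_d+\tfrac12\mathcal T\mathcal T^*,$$
where $\Delta_d$ is the Hodge Laplacian of $g_t$. It is formally self-adjoint in $L^2(g_t)$, with symbol $-|\xi|^2+\frac12\,\xi\wedge\varphi\,\langle\xi\wedge\varphi,\cdot\rangle$. As $|\xi\wedge\varphi|^2=4|\xi|^2$, the eigenvalues are $-|\xi|^2+2|\xi|^2=|\xi|^2$ on $\xi\wedge\varphi$ and $-|\xi|^2$ on $(\xi\wedge\varphi)^\perp$. So $S_0$ is elliptic, and $\sigma_{\mathcal L}(\xi)=\sigma_{S_0}(\xi)$ on $\xi\wedge\Lambda^3$.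

**Step 4. Passing from symbols on $\xi\wedge\Lambda^3$ to operators on closed forms.** The two symbols agree only on $\xi\wedge\Lambda^3$. The next lemma shows that this suffices on closed forms.

**Lemma 1.** There is a first-order differential operator $\mathcal B_t$ with smooth coefficients such that $\mathcal L\chi=S_0\chi+\mathcal B\chi$ for all closed $\chi\in\Omega^4(M)$.

*Proof.* Write $(\mathcal L-S_0)\chi=p^{ab}\nabla_a\nabla_b\chi+(\text{lower order})$ with $p^{ab}=p^{ba}$, and $p(\xi)=p^{ab}\xi_a\xi_b=-\sigma_{\mathcal L-S_0}(\xi)$. Then $p(\xi)(\xi\wedge\zeta)=0$ for all $\xi$ and all $\zeta\in\Lambda^3$. Differentiating in $\xi_a$,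
$$\partial_ap(\xi)(\xi\wedge\zeta)=-p(\xi)(e^a\wedge\zeta).$$
For $\eta\in\Lambda^5$ put $c(\xi)\eta=\frac16\sum_a\partial_ap(\xi)(e_a\lrcorner\eta)$. This is linear in $\xi$, say $c(\xi)=c^b\xi_b$. Since $e_a\lrcorner(\xi\wedge\chi)=\xi_a\chi-\xi\wedge(e_a\lrcorner\chi)$,
$$c(\xi)(\xi\wedge\chi)=\tfrac16\Big(\sum_a\xi_a\partial_ap(\xi)\chi-\sum_a\partial_ap(\xi)\big(\xi\wedge(e_a\lrcorner\chi)\big)\Big)=\tfrac16\Big(2p(\xi)\chi+p(\xi)\sum_ae^a\wedge(e_a\lrcorner\chi)\Big)=p(\xi)\chi,$$
by homogeneity of degree $2$ and because $\sum_ae^a\wedge(e_a\lrcorner\chi)=4\chi$ on $4$-forms. Put $\mathcal C\eta:=c^b\nabla_b\eta$. Then $\mathcal C\circ d$ has symbol $i\,c(\xi)(i\xi\wedge\chi)=-p(\xi)\chi$, the same as $\mathcal L-S_0$. So $\mathcal B:=\mathcal L-S_0-\mathcal C\circ d$ is of first order, and $\mathcal C\circ d$ vanishes on closed forms. $\square$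

**Step 5. Symmetric and skew parts.** The purpose is to bring the first-order error into a usable shape. With adjoints in $L^2(g_t)$, let
$$S:=S_0+\tfrac12(\mathcal B+\mathcal B^*),\qquad K:=\tfrac12(\mathcal B-\mathcal B^*).$$
$S$ is symmetric, elliptic, of second order; $K$ is skew, of first order; and $\mathcal L=S+K$ on closed forms. There is $C$ with
$$\|u\|_{H^2}\le C(\|S_tu\|+\|u\|)\qquad\text{for all }t\in[0,T],\ u\in\Omega^4(M).\tag{13}$$
For a fixed $t_0$ this is the elliptic estimate. Since $\|(S_t-S_{t_0})u\|\le\epsilon(t)\|u\|_{H^2}$ with $\epsilon(t)\to0$ as $t\to t_0$, the error can be absorbed for $t$ near $t_0$ at the cost of doubling the constant (up to equivalence of the norms). Compactness of $[0,T]$ gives one $C$.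

**Step 6. A parabolic equation for the gauge field.** We shall subtract $L_X\psi$ from the difference of two solutions, where $X$ solves a linear parabolic system. This step shows that $X$ exists.

**Lemma 2.** Let $A_t$, $t\in[0,T]$, be second-order operators on vector fields, with coefficients smooth on $[0,T]\times M$ and symbol $-|\xi|^2_{g_t}\mathrm{Id}$, and let $b_t$ be a smooth family of vector fields. Then $X_t=A_tX+b_t$, $X(0)=0$, has a unique solution smooth on $[0,T]\times M$.

*Proof.* Let $\Theta=1+\bar\nabla^*\bar\nabla$ and let $\Pi_j$ be the $L^2(\bar g)$-projection onto the span of the first $j$ eigenfields of $\Theta$. In this proof $(\cdot,\cdot)$ is the $L^2(\bar g)$ product. Let $X_j$, with values in that span, solve the linear ODE $X_j'=\Pi_j(A_tX_j+b_t)$, $X_j(0)=0$. As $\Pi_j\Theta^mX_j=\Theta^mX_j$,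
$$\tfrac{d}{dt}(\Theta^mX_j,X_j)=2(\Theta^mX_j,A_tX_j+b_t).$$
The operator $-\Theta^mA_t$ has symbol $|\xi|^{2m}_{\bar g}|\xi|^2_{g_t}\mathrm{Id}$, so Gårding's inequality, uniform in $t$ by compactness, gives
$$(\Theta^mX,A_tX)\le-c\|X\|^2_{H^{m+1}}+C\|X\|^2_{L^2}.$$
Also $(\Theta^mX_j,b_t)\le C\|X_j\|_{H^m}\|b_t\|_{H^m}$. By Gronwall's inequality $X_j$ is bounded in $L^\infty([0,T];H^m)$ for every $m$, uniformly in $j$. Since the $\Pi_j$ are uniformly bounded on every $H^m$, the equation and its $t$-derivatives bound all time derivatives as well. So $(X_j)$ is bounded in every $C^i([0,T]\times M)$, and a subsequence converges in $C^\infty$. The limit solves the equation, because $\Pi_jY_j\to Y$ in $L^2$ whenever $Y_j\to Y$ in $L^2$. For uniqueness, the difference $X$ of two solutions satisfies $\frac{d}{dt}\|X\|^2_{L^2}=2(X,A_tX)\le C\|X\|_{L^2}^2$ by the inequality with $m=0$, and $X(0)=0$. $\square$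

**Step 7. The system for the difference.** The purpose is to turn the difference of two solutions into an equation with leading part $S$. Let $\tilde\psi$ be another solution on $[0,T]$ and $w=\tilde\psi-\psi$, a closed form. Assume

> (H) for all $(t,x)$ and $s\in[0,1]$, the point $\psi_t(x)+s\,w(t,x)$ lies in a fixed compact set $\mathcal K\subset\Lambda^4_+$; and $\|w(t)\|_{C^{12}(M)}\le R_0$ on $[0,T]$.

Let $Q:=F(\psi+w)-F(\psi)-Pw$, so that $\partial_tw=Pw+Q$. Let $X$ solve
$$X_t=V(L_X\psi)-V(w),\qquad X(0)=0.\tag{14}$$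
By Step 2 the operator $X\mapsto V(L_X\psi)$ has symbol $-|\xi|^2_{g_t}\mathrm{Id}$, so Lemma 2 gives a smooth $X$ on $[0,T]\times M$. Put $u:=w-L_X\psi$. Then $u$ is closed, and $X_t=-V(u)$. Using $\partial_t\psi=F(\psi)$ and (12),
$$u_t=Pw+Q-L_{X_t}\psi-L_XF(\psi)=Pw-P(L_X\psi)+L_{V(u)}\psi+Q=\mathcal Lu+Q .$$
Since $u$ is closed,
$$u_t=Su+Ku+Q,\qquad X_t=-V(u),\qquad u(0)=w(0),\quad X(0)=0.\tag{15}$$

**Step 8. The remainder without loss of derivatives.** We shall measure the pair $(u,X)$ in $L^2\times H^{-1}$, which controls $w=u+L_X\psi$ only in $H^{-2}$, while $Q$ contains two derivatives of $w$. What saves us is that $Q$ is quadratic: a product of two middle norms is bounded by one weak norm times one strong norm, and the strong norm is bounded by (H).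

**Lemma 3.** $\|Q\|_{L^2}\le C(\|u\|_{L^2}+\|X\|_{H^{-1}})$ and $\|V(u)\|_{H^{-1}}\le C\|u\|_{L^2}$, with $C=C(\psi,T,\mathcal K,R_0)$.

*Proof.* Since $\Phi$ is a $GL_+(7)$-equivariant fiber map, it commutes with parallel transport, so $\bar\nabla(\Phi(\psi))=d\Phi_\psi(\bar\nabla\psi)$. As $d$ is the antisymmetrization of $\bar\nabla$, $E(\psi)=m(\psi)\bar\nabla\psi$ with $m$ a smooth fiber map. Thus $Q=dq$ with
$$q=\big[m(\psi+w)-m(\psi)-m'(\psi)w\big]\bar\nabla\psi+\big[m(\psi+w)-m(\psi)\big]\bar\nabla w .$$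
By Taylor's formula along the segments in (H), the first bracket is $\int_0^1(1-s)\,m''(\psi+sw)(w,w)\,ds$ and the second is $\int_0^1m'(\psi+sw)w\,ds$. So $q$ and $\bar\nabla q$ are sums of terms each containing two factors from $w,\bar\nabla w,\bar\nabla^2w$, at most one of which is $\bar\nabla^2w$, with coefficients bounded through (H). Hence
$$\|q\|_{H^1}\le C\|w\|_{C^1}\|w\|_{H^2}\le C\|w\|_{H^5}^2,$$
since $H^5\subset C^1$ in dimension $7$ (as $5>1+\frac72$). Because $5$ is the midpoint of $-2$ and $12$, interpolation gives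
$$\|w\|_{H^5}^2\le C\|w\|_{H^{-2}}\|w\|_{H^{12}}\le C\|w\|_{H^{-2}} .$$
Finally $w=u+L_X\psi$ gives $\|w\|_{H^{-2}}\le C(\|u\|_{L^2}+\|X\|_{H^{-1}})$. The second claim holds because $V$ is a first-order operator with smooth coefficients. $\square$

## 7. The frequency inequality

Let $(\cdot,\cdot)$, $\|\cdot\|$ be the $L^2(g_t)$ product and norm, and let $(\cdot,\cdot)_{-1}$ be a fixed, time-independent $H^{-1}$ inner product for vector fields. Set
$$D=\|u\|^2+\|X\|_{-1}^2,\qquad I=(Su,u),\qquad N=I/D\ \text{ where }D>0 .$$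

**Proposition 4.** Under (H) there is $C_0=C_0(\psi,T,\mathcal K,R_0)$ such that wherever $D>0$,
$$|D'-2ND|\le C_0D,\tag{16}$$
$$N'\ge-C_0(1+|N|).\tag{17}$$

*Proof.* $C$ denotes constants depending only on $(\psi,T,\mathcal K,R_0)$, and so do the constants in $O(\cdot)$. Let $\mu_t$ be the self-adjoint bundle map with $\frac{d}{dt}(a,b)_{g_t}=(\mu_ta,b)_{g_t}$ for time-independent $a,b$.

**Step 1. The derivative of $D$.** This gives (16). Since $K$ is skew, $(Ku,u)=0$, and (15) gives
$$D'=2I+2(Q,u)+(\mu_tu,u)-2(V(u),X)_{-1}.$$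
By Lemma 3 the last three terms are $O(D)$, and $I=ND$.

**Step 2. The derivative of $I$.** By symmetry of $S$, with $S'=\partial_tS$ of second order and (13),
$$I'=2(Su,u_t)+(S'u,u)+(\mu_tSu,u)=2\|Su\|^2+2(Su,Ku)+2(Su,Q)+O\big((\|Su\|+\|u\|)\|u\|\big).$$

**Step 3. Completing the square.** As in the matrix case we isolate a nonnegative main term. Put
$$\rho^2:=\|Su-Nu\|^2+N^2\|X\|_{-1}^2=\|Su\|^2-2NI+N^2D=\|Su\|^2-N^2D .$$
By (16), $ID'/D^2=ND'/D=2N^2+O(|N|)$. So $N'=I'/D-ID'/D^2$ becomes
$$N'=\frac{2\rho^2}{D}+\frac{2(Su,Ku)+2(Su,Q)+O\big((\|Su\|+\|u\|)\|u\|\big)}{D}+O(|N|).$$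

**Step 4. Absorbing the errors in $\rho^2$.** Note $\|Su\|\le\rho+|N|\|u\|$. For every $\delta>0$:

- $(\|Su\|+\|u\|)\|u\|\le\rho\|u\|+(1+|N|)\|u\|^2\le\delta\rho^2+C_\delta(1+|N|)D$.
- By Lemma 3, $|(Su,Q)|\le C(\rho+|N|\|u\|)D^{1/2}\le\delta\rho^2+C_\delta(1+|N|)D$.
- Since $(u,Ku)=0$, we have $(Su,Ku)=(Su-Nu,Ku)$, so $|(Su,Ku)|\le C\rho\|u\|_{H^1}\le\delta\rho^2+C_\delta\|u\|_{H^1}^2$. By interpolation and (13), $\|u\|^2_{H^1}\le C\|u\|\|u\|_{H^2}\le C\|u\|(\|Su\|+\|u\|)\le\delta'\rho^2+C_{\delta'}(1+|N|)D$ for every $\delta'>0$.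

Choosing $\delta$ and then $\delta'$ small gives $N'\ge\rho^2/D-C(1+|N|)$, which implies (17). $\square$

The third item is where skewness of $K$ matters twice: it removes $(Ku,u)$ from $D'$, and it lets us replace $Su$ by $Su-Nu$.

## 8. Uniqueness: proof of Theorem B

**Step 1. Localizing in time.** The purpose is to reach (H). The set of $t\in[0,\varepsilon)$ with $\psi=\tilde\psi$ on $[0,t]$ is closed in $[0,\varepsilon)$ and contains $0$. After a time shift, it therefore suffices to show that $w(0)=0$ implies $w=0$ on some $[0,T]$ with $T>0$. For $T$ small, (H) holds: $w$ is smooth and vanishes at $t=0$, so the segments $\psi_t+sw$ stay in a compact neighborhood in $\Lambda^4_+$ of the image of $\psi$. Then $D(0)=0$.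

**Step 2. $D$ cannot leave zero.** Suppose $D(t_1)>0$ for some $t_1\in(0,T]$. Let $t_0=\sup\{t<t_1:D(t)=0\}$, so $D(t_0)=0$ and $D>0$ on $(t_0,t_1]$. We bound $N$ from above there. Let $t\in(t_0,t_1]$ with $N(t)>0$, and let $t_2\in(t,t_1]$ be the first time with $N(t_2)=0$, or $t_2=t_1$ if there is none (if $t=t_1$ there is nothing to prove). On $[t,t_2]$, $N\ge0$, and (17) gives $(1+N)'\ge-C_0(1+N)$. Hence
$$1+N(t)\le e^{C_0T}(1+N(t_2))\le e^{C_0T}(1+|N(t_1)|).$$
So $N\le C_*$ on $(t_0,t_1]$ for some $C_*\ge0$. By (16), $D'\le(2C_*+C_0)D$, and therefore $D(t)\ge D(t_1)e^{-(2C_*+C_0)(t_1-t)}$ for $t\in(t_0,t_1]$. Letting $t\downarrow t_0$ contradicts $D(t_0)=0$. Hence $D\equiv0$ on $[0,T]$, so $u=0$, $X=0$ and $w=u+L_X\psi=0$. $\square$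

**Corollary 5.** If $h$ is an orientation-preserving diffeomorphism with $h^*\psi_0=\psi_0$, then $h^*\psi_t=\psi_t$ for every solution $\psi_t$.

*Proof.* $h^*\psi_t$ is a solution with the same initial value; apply Theorem B. $\square$

## 9. Symmetric data on $T^7$ and analyticity: proof of Theorem A

**Step 1. Every solution from $\psi_{f_0}$ stays in the family.** This is the point at which the short argument of Section 3 stopped. Let $f_0:S^1\to\mathbb C^*$ be smooth and let $\psi_t$, $t\in[0,\varepsilon)$, be any solution with initial value $\psi_{f_0}$. The form $\psi_{f_0}$ is invariant under translations of $T^6$ and under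
$$\Gamma=\langle\mathrm{diag}(i,-i,1),\ \mathrm{diag}(1,i,-i)\rangle\subset SU(3),$$
which preserves $\mathbb Z[i]^3$ and so acts on $T^7$, preserving orientation. By Corollary 5, $\psi_t$ is invariant under both. By translation invariance, $\psi_t=\alpha+dr\wedge\beta$, where $\alpha,\beta$ are constant-coefficient forms on $\mathbb R^6$ depending on $(r,t)$.

From $d\psi_t=0$ we get $\partial_r\alpha=0$. Since $E(\psi_t)$ is also $T^6$-invariant, $dE(\psi_t)$ is divisible by $dr$, so $\partial_t\alpha=0$. Hence $\alpha=\frac12\omega^2$.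

The form $\beta$ is $\Gamma$-invariant, and we claim $(\Lambda^3\otimes\mathbb C)^\Gamma=\mathbb C\Omega\oplus\mathbb C\bar\Omega$. All monomials in $dz_j,d\bar z_j$ are eigenvectors of $\Gamma$, so we check each. $\Omega$ is invariant because determinants are $1$. The element $\mathrm{diag}(1,i,-i)$ multiplies $dz_1dz_2d\bar z_3$ by $1\cdot i\cdot i=-1$. The element $\mathrm{diag}(i,-i,1)$ multiplies $dz_2dz_3d\bar z_1$ by $(-i)\cdot1\cdot(-i)=-1$ and $dz_1dz_3d\bar z_2$ by $i\cdot1\cdot i=-1$. The forms $dz_jdz_kd\bar z_k$, $j\ne k$, transform like $dz_j$, and each $dz_j$ is moved by some element of $\Gamma$. Conjugate forms behave conjugately. This proves the claim.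

Since $\beta$ is real, $\beta=-\mathrm{Im}(f\Omega)$ for a unique smooth $f(r,t)\in\mathbb C$, that is, $\psi_t=\psi_{f_t}$. If $f=0$ at a point, then $\partial_r\lrcorner\psi=\beta=0$ there, contradicting injectivity of $\iota$ (Section 4). So $f$ takes values in $\mathbb C^*$, and the computation of Section 3 applies: $f$ satisfies (4), (5) and (6).

**Step 2. A solution forces analytic initial curvature.** Running time backward from a small $t=\delta$ turns (6) into a forward heat-type equation, and $t=0$ becomes a positive time for it. We now prove the usual analytic smoothing bound by hand.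

**Proposition 6.** If a solution from $\psi_{f_0}$ exists on some $[0,\varepsilon)$, then there are $C,R$ with $|\partial_s^n\kappa_0|\le CR^nn!$ on $S^1$ for all $n\ge0$, where $\kappa_0=\kappa|_{t=0}$ and $\partial_s=|f_0|^{-1}\partial_r$.

*Proof.* Let $\kappa_*=\sup|\kappa|$ over $[0,\varepsilon/2]\times S^1$. Let $0<\delta\le\min(\varepsilon/2,\frac18)$, to be fixed depending only on $\kappa_*$ and $\varepsilon$. Put $\tau=\delta-t\in[0,\delta]$, $k(\tau,r)=\kappa(\delta-\tau,r)$, $k_n=\partial_s^nk$, where $\partial_s=G^{-1}\partial_r$ at time $t=\delta-\tau$. By (6),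
$$k_\tau=k_{ss}+k^3,\qquad[\partial_\tau,\partial_s]=k^2\partial_s .$$

*The equations for the derivatives.* Commuting $\partial_\tau$ past $n$ factors $\partial_s$,
$$\partial_\tau k_n=k_{n+2}+R_n,\qquad R_n=\partial_s^n(k^3)+\sum_{j=0}^{n-1}\partial_s^j\big(k^2k_{n-j}\big).$$
By Leibniz' rule, the coefficient of $k_pk_qk_m$, $p+q+m=n$, in the last sum is $\binom{p+q}{p}\sum_{j=p+q}^{n-1}\binom{j}{p+q}=\binom{p+q}{p}\binom{n}{p+q+1}$. So
$$R_n=\sum_{p+q+m=n}\Big[\frac{n!}{p!\,q!\,m!}+\binom n{p+q+1}\binom{p+q}p\Big]k_pk_qk_m,$$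
the second coefficient being $0$ for $m=0$. For $m\ge1$ the second coefficient divided by $n!$ is
$$\frac1{p!\,q!\,(p+q+1)\,(m-1)!}\le\frac m{p!\,q!\,m!}.$$
Put $a_n=\tau^n|k_n|/n!$ and $b_n=(n+1)a_n$. Then pointwise
$$\frac{\tau^n|R_n|}{n!}\le\sum_{p+q+m=n}a_p\,a_q\,(1+m)a_m .\tag{18}$$

*The weighted sum.* Fix $L\in\mathbb N$ and set, pointwise on $[0,\delta]\times S^1$,
$$Y=\tfrac12\sum_{n=0}^Lb_n^2=\tfrac12\sum_{n=0}^L\frac{(n+1)^2\tau^{2n}}{n!^2}k_n^2,\qquad Z^2=\tau^{-2}\sum_{m=1}^Lm^2b_m^2 .$$
$Y$ and $Z^2$ are smooth up to $\tau=0$. Since $(\partial_\tau-\partial_s^2)\frac12k_n^2=-k_{n+1}^2+k_nR_n$,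
$$(\partial_\tau-\partial_s^2)Y\le\sum_{n=1}^L\frac n\tau b_n^2-\sum_{n=0}^L\frac{(n+1)^2\tau^{2n}}{n!^2}k_{n+1}^2+\sum_{n=0}^Lb_n(n+1)\frac{\tau^n|R_n|}{n!}.\tag{19}$$

*First sum in (19).* It is at most $\tau Z^2$, as $n\le n^2$.

*Second sum in (19).* With $m=n+1$ its terms are $m^4\tau^{-2}a_m^2=\frac{m^4}{(m+1)^2}\tau^{-2}b_m^2\ge\frac{m^2}4\tau^{-2}b_m^2$, so it is at least $\frac14Z^2$.

*Third sum in (19).* For sequences put $\|c\|_\mu^2=\sum(n+1)^2c_n^2$. If $p+q=n$, then $n+1\le(p+1)+(q+1)$, so for nonnegative sequences Young's inequality for convolutions gives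
$$\|c*d\|_\mu\le\|c\|_\mu\|d\|_{\ell^1}+\|c\|_{\ell^1}\|d\|_\mu\le3\|c\|_\mu\|d\|_\mu,$$
because $\|c\|_{\ell^1}\le\big(\sum(n+1)^{-2}\big)^{1/2}\|c\|_\mu=\frac\pi{\sqrt6}\|c\|_\mu$ and $\frac{2\pi}{\sqrt6}<3$. In (18) with $n\le L$ only indices $\le L$ occur, so we may set $a_n=0$ for $n>L$. Then $\|a\|_\mu^2=2Y$, and
$$\|((1+m)a_m)\|_\mu^2=\sum_{m\le L}(1+m)^2b_m^2\le b_0^2+4\tau^2Z^2 .$$
By Cauchy–Schwarz, and $b_0\le(2Y)^{1/2}$, the third sum is at most
$$(2Y)^{1/2}\cdot9\cdot2Y\cdot(b_0+2\tau Z)\le36Y^2+18\tau(2Y)^{3/2}Z\le36Y^2+\tfrac18Z^2+5184\,\tau^2Y^3,$$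
where the last step is $xZ\le\frac18Z^2+2x^2$ with $x=18\tau(2Y)^{3/2}$.

*Comparison.* As $\tau\le\frac18$, the $Z^2$-terms add up to $(\tau-\frac14+\frac18)Z^2\le0$, so for $\tau\in(0,\delta]$
$$(\partial_\tau-\partial_s^2)Y\le36Y^2+5184Y^3,\qquad Y|_{\tau=0}=\tfrac12k^2|_{\tau=0}\le\tfrac12\kappa_*^2 .$$
Let $y$ solve $y'=36y^2+5184y^3+\frac12$, $y(0)=\frac12\kappa_*^2+\frac12$, and choose $\delta_0=\delta_0(\kappa_*)>0$ with $y\le\frac12\kappa_*^2+1$ on $[0,\delta_0]$. Then $Y<y$ for $\tau\le\min(\delta,\delta_0)$. Otherwise there are a first $\tau_1>0$ and a point $r_1$ with $Y(\tau_1,r_1)=\max Y(\tau_1,\cdot)=y(\tau_1)$. There $Y_\tau\ge y'$, and $\partial_s^2Y=G^{-2}\partial_r^2Y\le0$ since $\partial_rY=0$. So $y'\le(\partial_\tau-\partial_s^2)Y\le36y^2+5184y^3<y'$, a contradiction.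

Now fix $\delta=\min(\varepsilon/2,\frac18,\delta_0)$. The bound $Y\le\frac12\kappa_*^2+1$ does not depend on $L$. At $\tau=\delta$, i.e. $t=0$, it gives $b_n\le(\kappa_*^2+2)^{1/2}$, hence
$$|\partial_s^n\kappa_0|\le(\kappa_*^2+2)^{1/2}\,\delta^{-n}\,n!\qquad\text{for all }n.\qquad\square$$

**Step 3. Conclusion.** We choose data violating Proposition 6. Let $\theta_0:S^1\to\mathbb R$ be smooth and not real-analytic, and $f_0=e^{i\theta_0}$. By Section 1, $\psi_{f_0}$ is the dual $4$-form of a coclosed $\mathrm G_2$-structure inducing the orientation. Here $|f_0|=1$, so $\partial_s=\partial_r$ at $t=0$ and $\kappa_0=\theta_0'$. If a solution existed on some $[0,\varepsilon)$, Proposition 6 would give $|\partial_r^n\theta_0'|\le CR^nn!$ for all $n$. Then $\theta_0'$ would equal its Taylor series near each point, so $\theta_0'$, and hence $\theta_0$, would be real-analytic, a contradiction. A nonconstant $\theta_0$ vanishing on a nonempty open interval is not real-analytic, by the identity theorem. $\square$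

So the assertion in the question is false.

## 10. Large frequencies grow: proof of Theorem C

This section uses Proposition 4 but nothing from Section 9. The set $\mathcal Z_c$ is an open subset of a closed affine subspace of the Fréchet space $\Omega^4(M)$, so it is a Baire space, and residual subsets are dense.

**Step 1. Countably many classes of good data.** The purpose is to obtain uniform bounds. For $n\in\mathbb N$ let $\mathcal S_n\subset\mathcal Z_c$ be the set of $\psi_0$ admitting a smooth solution on $[0,\frac1n]$ with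
$$\|\psi_t\|_{C^{12}}\le n,\qquad\|\partial_t\psi_t\|_{C^0}\le n,\qquad\mathrm{dist}_{\bar g}\big(\psi_t(x),\Lambda^4_x\setminus\Lambda^4_{+,x}\big)\ge\tfrac1n\quad\text{for all }x,t .$$
Every initial value with a solution on some $[0,\varepsilon)$ lies in $\bigcup_n\mathcal S_n$: restrict to $[0,\varepsilon/2]$ and use compactness. Suppose $\bigcup_n\mathcal S_n$ is not meagre. Then for some $n$ the closure of $\mathcal S_n$ has nonempty interior $U$ in $\mathcal Z_c$, and $\mathcal S_n$ is dense in $U$. Fix $\psi_0\in\mathcal S_n\cap U$ with its solution $\psi$ on $[0,\frac1n]$, and $l\ge2$, $\delta>0$ with $U\supset\{\psi'\in\mathcal Z_c:\|\psi'-\psi_0\|_{C^l}<\delta\}$.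

**Step 2. Perturbing in the growing direction.** The symbol is $+|\xi|^2$ on $\xi\wedge\varphi$, so we perturb by closed forms that oscillate in that direction. Fix $h\in C^\infty(M)$ with $dh\not\equiv0$ and let
$$\chi_k=k^{-1}d\big(\sin(kh)\varphi_0\big)=\cos(kh)\,dh\wedge\varphi_0+k^{-1}\sin(kh)\,d\varphi_0 .$$
This is exact, and $\|\chi_k\|_{C^l}\le Ck^l$. For $k$ large, $\psi_0+k^{-l-1}\chi_k\in U$. By density choose $\tilde\psi_0^k\in\mathcal S_n$ with
$$\|\tilde\psi^k_0-\psi_0-k^{-l-1}\chi_k\|_{C^2}\le e^{-k}.$$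
Let $\tilde\psi^k$ be a corresponding solution with the $\mathcal S_n$-bounds, and $w=\tilde\psi^k-\psi$. Let $T=\frac1{8n^2}\le\frac1n$. For $k$ large, $\|w(t)\|_{C^0}\le\|w(0)\|_{C^0}+2nT=\|w(0)\|_{C^0}+\frac1{4n}\le\frac1{2n}$ on $[0,T]$. So $\psi_t+sw(t)$ stays bounded and at distance at least $\frac1{2n}$ from the complement of $\Lambda^4_+$. Thus (H) holds on $[0,T]$ with $\mathcal K$ and $R_0=2n$ independent of $k$, and Proposition 4 applies with $C_0$ independent of $k$. All constants below are independent of $k$. As in Section 6, $X$ solves (14) and $u=w-L_X\psi$.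

**Step 3. The initial frequency.** We show $N(0)$ is of order $k^2$, with $S$ and $g$ taken at $t=0$. Since $\sigma_S(dh)(dh\wedge\varphi_0)=|dh|^2dh\wedge\varphi_0$ and two derivatives of $\cos(kh)$ produce $-k^2\cos(kh)\,dh\otimes dh+O(k)$,
$$S\chi_k=k^2|dh|^2\cos(kh)\,dh\wedge\varphi_0+O(k)\quad\text{in }L^2 .$$
As $|dh\wedge\varphi_0|^2=4|dh|^2$,
$$(S\chi_k,\chi_k)=4k^2\!\int|dh|^4\cos^2(kh)+O(k),\qquad\|\chi_k\|^2=4\!\int|dh|^2\cos^2(kh)+O(k^{-1}).$$
We have $2k|dh|^2\cos(2kh)=\langle dh,d\sin(2kh)\rangle$. Multiplying by $|dh|^{2j-2}$ and integrating by parts, $\int|dh|^{2j}\cos(2kh)=O(k^{-1})$ for $j=1,2$. With $\cos^2(kh)=\frac12(1+\cos(2kh))$,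
$$\frac{(S\chi_k,\chi_k)}{\|\chi_k\|^2}=k^2\,\frac{\int|dh|^4}{\int|dh|^2}+O(k).$$
Here $X(0)=0$ and $u(0)=w(0)=k^{-l-1}(\chi_k+e_k)$ with $\|e_k\|_{C^2}\le k^{l+1}e^{-k}$. Since $S\chi_k=O(k^2)$ in $L^2$, the $e_k$ change the numerator and the denominator only by exponentially small amounts. So there is $c_0>0$ such that for large $k$
$$N(0)\ge c_0k^2,\qquad D(0)\ge c_0k^{-2l-2}.$$

**Step 4. Growth.** We propagate the large frequency. While $N>0$ and $D>0$, (17) gives $(1+N)'\ge-C_0(1+N)$, so $N(t)\ge e^{-C_0T}(1+N(0))-1\ge c_1k^2$ for some $c_1>0$ and $k$ large. By (16), $D'\ge(2c_1k^2-C_0)D$. So for $k$ large $D$ increases and $N$ stays above $c_1k^2$; by continuity both conditions persist on all of $[0,T]$, and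
$$D(t)\ge c_0k^{-2l-2}e^{(2c_1k^2-C_0)t},\qquad t\in[0,T].$$

**Step 5. An upper bound independent of $k$.** The difference $w$ is bounded, so only $X$ has to be controlled. By (14) and $V(L_X\psi)=-\nabla^*\nabla X+(\text{first order})$,
$$\tfrac d{dt}\|X\|^2_{L^2(g_t)}\le-2\|\nabla X\|^2+C\|X\|\|X\|_{H^1}+C\|X\|\|w\|_{C^1}\le-\|\nabla X\|^2+C\|X\|^2+C\|w\|_{C^1}^2 .$$
With $X(0)=0$ and $\|w\|_{C^1}\le C$, Gronwall's inequality bounds $\|X\|$ on $[0,T]$, and integrating gives $\int_0^T\|X\|_{H^1}^2dt\le C$. As $u=w-L_X\psi$, we get $D\le C(1+\|X\|_{H^1}^2)$ and $\int_0^TD\,dt\le C$. But by Step 4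
$$\int_0^TD\,dt\ge c_0k^{-2l-2}\int_0^Te^{(2c_1k^2-C_0)t}\,dt\to\infty\qquad(k\to\infty),$$
a contradiction. $\square$

## 11. Backward curve shortening: proof of Theorem D

**Step 1. From a solution to a curve flow.** We integrate $f$ to get $\gamma$. By Step 1 of Section 9, a solution from $\psi_{f_0}$ has the form $\psi_{f_t}$ with $f_t$ solving (4). Set
$$\gamma_t(r)=\int_0^rf_t\,d\rho+c(t),\qquad\dot c=-(i\kappa e^{i\theta})(0,t),$$
with $c(0)$ arbitrary. By (4), $\partial_t\gamma=-i\kappa e^{i\theta}(r,t)+i\kappa e^{i\theta}(0,t)+\dot c=-i\kappa e^{i\theta}$. Since $\gamma'=f=Ge^{i\theta}$, we have $\gamma_s=e^{i\theta}$, $\nu=ie^{i\theta}$, and $\kappa=\theta_s$ is the curvature, so $\partial_t\gamma=-\kappa\nu$. The difference $\gamma_t(r+1)-\gamma_t(r)=\int_0^1f_t\,d\rho$ is independent of $r$ by periodicity of $f_t$. It is independent of $t$ because $\partial_tf$ is the $r$-derivative of a periodic function.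

**Step 2. From a curve flow to a solution.** Given such $\gamma_t$, put $f_t:=\partial_r\gamma_t$. It is $1$-periodic because $\gamma_t(r+1)-\gamma_t(r)$ does not depend on $r$, nonvanishing because $\gamma_t$ is immersed, and equal to $f_0$ at $t=0$. Differentiating $\partial_t\gamma=-i\kappa e^{i\theta}$ in $r$ gives (4). By Section 3, $\psi_{f_t}$ is a solution. $\square$

The expanding circles (7) show that some nontrivial data do admit solutions. By Theorem C, the data in a given class $\mathcal Z_c$ that admit one form a meagre set.
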